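\title{Essential self-adjointness of $(-\Delta)^m+c|x|^{-2m}$ in three dimensions}

\begin{abstract}
For $m\in\mathbb{N}$ and $c\in\mathbb{R}$ we prove that the operator $(-\Delta)^m+c|x|^{-2m}$, defined on $C_0^\infty(\mathbb{R}^3\setminus\{0\})$, is essentially self-adjoint in $L^2(\mathbb{R}^3)$ if and only if $c\ge\gamma_m$, where $\gamma_m$ is the threshold for essential self-adjointness of its radial part. We give a product formula for $\gamma_m$ and show that $\gamma_m=(2m^2/\pi)^{2m}\exp\big((\frac{\pi^2}{48}+\frac{\pi^4}{180})m^{-3}+O(m^{-5})\big)$ as $m\to\infty$. This proves both parts of a conjecture posed by Gesztesy and Hunziker. The question is reduced to the position of the roots of the indicial polynomials relative to a vertical line, and the values of $c$ at which a root lies on this line are compared across angular momenta by two monotone deformations.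
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m\in\mathbb{N}=\{1,2,\dots\}$ and $c\in\mathbb{R}$, and for $n\ge3$ consider the symmetric operator
\[
T_n=\big((-\Delta)^m+c|x|^{-2m}\big)\big|_{C_0^\infty(\mathbb{R}^n\setminus\{0\})}
\qquad\text{in }L^2(\mathbb{R}^n).
\]
A densely defined symmetric operator is \emph{essentially self-adjoint} if its closure is self-adjoint. For $T_n$ this says that the differential expression determines a self-adjoint operator by itself, with no boundary condition at the removed point $x=0$. Both terms of $T_n$ are homogeneous of degree $-2m$ under dilations, so neither of them dominates the other near the origin, and the answer depends on the actual value of $c$.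

Let $n=3$ and $D=d/dr$. On functions of the form $r^{-1}u(r)H(x/r)$, where $r=|x|$ and $H$ is a spherical harmonic of degree $\ell$, the operator $T_3$ acts on $u$ through the ordinary differential expression
\begin{equation}\label{eq:tau}
\tau_\ell=\Big(-D^2+\frac{\ell(\ell+1)}{r^2}\Big)^m+\frac{c}{r^{2m}},\qquad r\in(0,\infty),\quad \ell=0,1,2,\dots .
\end{equation}
We call $\tau_\ell$ the \emph{channel} of angular momentum $\ell$. The radial channel is $\tau_0=(-1)^mD^{2m}+cr^{-2m}$. By a result of Gesztesy, Hunziker and Teschl, there is for each $m$ a real number $\gamma_{m,3,0}$, which we abbreviate to $\gamma_m$, such that $\tau_0|_{C_0^\infty((0,\infty))}$ is essentially self-adjoint in $L^2((0,\infty))$ if and only if $c\ge\gamma_m$. For example, $\gamma_1=3/4$ and $\gamma_2=45$.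

For $m=1$, the channel $\tau_\ell$ is the radial channel with $c$ replaced by $c+\ell(\ell+1)$. Angular momentum then only helps, and the radial channel is the last one to become essentially self-adjoint as $c$ increases. One guesses that this remains true for every $m$. For $m\ge2$, however, $\ell$ enters all the lower-order coefficients of \eqref{eq:tau}, and it no longer acts as a shift of $c$. The conjecture posed in \cite{GH} has two parts:
\begin{itemize}
\item[(I)] for all $m\in\mathbb{N}$ and $c\in\mathbb{R}$, the operator $T_3$ is essentially self-adjoint if and only if $c\ge\gamma_m$;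
\item[(II)] $\gamma_m/(2m^2/\pi)^{2m}\to1$ as $m\to\infty$.
\end{itemize}
We prove both parts. The starting point is a formula for $\gamma_m$, whose proof also reestablishes the existence of the threshold.

\begin{theorem}\label{thm:formula}
We have $\gamma_1=3/4$. For $m\ge2$ let $Y_m>0$ be the unique solution of
\begin{equation}\label{eq:Y}
\sum_{j=1}^{2m}\arctan\frac{j-1/2}{Y_m}=\pi .
\end{equation}
Then
\[
\gamma_m=\prod_{j=1}^{2m}\Big(Y_m^2+\big(j-\tfrac12\big)^2\Big)^{1/2}.
\]
\end{theorem}

\begin{theorem}\label{thm:main}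
For all $m\in\mathbb{N}$ and $c\in\mathbb{R}$, the operator $T_3$ is essentially self-adjoint if and only if $c\ge\gamma_m$.
\end{theorem}

Theorem~\ref{thm:formula} explains the constant in part (II). Replacing $\arctan t$ by $t$ in \eqref{eq:Y} gives $Y_m\approx\pi^{-1}\sum_{j=1}^{2m}(j-\frac12)=2m^2/\pi$. This is much larger than the numbers $j-\frac12<2m$, so the product should be close to $Y_m^{2m}$. Since the power $2m$ amplifies relative errors, the corrections have to be computed.

\begin{theorem}\label{thm:asymp}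
As $m\to\infty$,
\[
\gamma_m=\Big(\frac{2m^2}{\pi}\Big)^{2m}\exp\Big(\Big(\frac{\pi^2}{48}+\frac{\pi^4}{180}\Big)m^{-3}+O(m^{-5})\Big).
\]
In particular, $\gamma_m/(2m^2/\pi)^{2m}\to1$.
\end{theorem}

The proof of Theorem~\ref{thm:main} has two by-products.

\begin{theorem}\label{thm:by}
Let $m\in\mathbb{N}$.
\begin{itemize}
\item[(a)] There is $\gamma'<\gamma_m$ such that for $c\ge\gamma'$ the equations $\tau_\ell u=\pm iu$ have no nontrivial solution in $L^2((0,\infty))$ for any $\ell\ge1$. Thus for $\gamma'\le c<\gamma_m$ only the channel $\ell=0$ obstructs essential self-adjointness.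
\item[(b)] For every odd $n\ge3$, the operator $T_n$ is essentially self-adjoint if $c\ge\gamma_m$.
\end{itemize}
\end{theorem}

The proof runs as follows. Each $\tau_\ell$ is an Euler expression, so it maps $r^\alpha$ to a multiple of $r^{\alpha-2m}$, and the multiple is a polynomial of degree $2m$ in $\alpha$. In a centered variable $z$ this polynomial is even, and essential self-adjointness is decided by whether it has a root in the strip $|\operatorname{Re}z|<m$ (Section~\ref{sec:channels}; the analytic proof of this criterion is in Section~\ref{sec:criterion}). For large $c$ the strip is empty, so what matters is the largest $c$ at which a root lies on the boundary of the strip. Section~\ref{sec:crossings} sets this up and works out $m=1,2$ by hand. Section~\ref{sec:radial} treats $\ell=0$, Sections~\ref{sec:deform} and~\ref{sec:higher} compare the channels $\ell\ge1$ with it, and Section~\ref{sec:asymp} contains the asymptotics.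

\section{Channels and indicial polynomials}\label{sec:channels}

We use the inner product $\langle f,g\rangle=\int\bar f g$ and two textbook facts. First, a densely defined symmetric operator $S$ is essentially self-adjoint if and only if $\ker(S^*-i)=\ker(S^*+i)=\{0\}$; here $f\in\ker(S^*-\lambda)$ means that $\langle f,Sg\rangle=\langle\lambda f,g\rangle$ for all $g$ in the domain of $S$. Second, a distributional solution of a linear ordinary differential equation with smooth coefficients and nowhere vanishing leading coefficient is a smooth classical solution. An \emph{$L^2$ solution} always means a solution in $L^2((0,\infty);dr)$.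

\begin{lemma}[Separation of variables]\label{lem:sep}
\begin{itemize}
\item[(a)] The operator $\tau_0|_{C_0^\infty((0,\infty))}$ is essentially self-adjoint if and only if the equations $\tau_0u=\pm iu$ have no nontrivial $L^2$ solution.
\item[(b)] Let $n\ge3$ be odd. If the equations $\tau_\ell u=\pm iu$ have no nontrivial $L^2$ solution for any $\ell\ge0$, then $T_n$ is essentially self-adjoint.
\item[(c)] If $\tau_0u=iu$ has a nontrivial $L^2$ solution, then $T_3$ is not essentially self-adjoint.
\end{itemize}
\end{lemma}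

\begin{proof}
Every $\tau_\ell$ is formally symmetric with real coefficients. Hence, for $u\in L^2((0,\infty))$, the identity $\langle u,\tau_\ell\chi\rangle=\langle\lambda u,\chi\rangle$ holds for all $\chi\in C_0^\infty((0,\infty))$ if and only if $u$ is a distributional, and therefore classical, solution of $\tau_\ell u=\lambda u$. For $\ell=0$ this is (a).

(b) In polar coordinates $\Delta=\partial_r^2+\frac{n-1}{r}\partial_r+r^{-2}\Delta_{S^{n-1}}$. The space $L^2(S^{n-1})$ has an orthonormal basis of real spherical harmonics, and $\Delta_{S^{n-1}}H=-k(k+n-2)H$ if $H$ has degree $k$. Conjugation by $r^{(n-1)/2}$ turns $\partial_r^2+\frac{n-1}{r}\partial_r$ into $D^2-\frac{(n-1)(n-3)}{4}r^{-2}$, and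
\[
k(k+n-2)+\tfrac{(n-1)(n-3)}{4}=\big(k+\tfrac{n-2}{2}\big)^2-\tfrac14=\ell(\ell+1),\qquad \ell=k+\tfrac{n-3}{2}.
\]
Since $n$ is odd, $\ell$ is a nonnegative integer. Therefore $g=r^{-(n-1)/2}\chi(r)H$ with $\chi\in C_0^\infty((0,\infty))$ satisfies $T_ng=r^{-(n-1)/2}(\tau_\ell\chi)H$. Let $f\in\ker(T_n^*-\lambda)$ with $\lambda=\pm i$, and for each basis element $H$ put $u_H(r)=r^{(n-1)/2}\int_{S^{n-1}}f(r\omega)H(\omega)\,d\omega$. Then $\|f\|^2=\sum_H\|u_H\|^2$, and the identity $\langle f,T_ng\rangle=\langle\lambda f,g\rangle$ reads $\langle u_H,\tau_\ell\chi\rangle=\langle\lambda u_H,\chi\rangle$. So $u_H$ is an $L^2$ solution of $\tau_\ell u=\lambda u$, hence $u_H=0$ for all $H$, and $f=0$.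

(c) Let $u\ne0$ be an $L^2$ solution of $\tau_0u=iu$ and put $f(x)=|x|^{-1}u(|x|)\in L^2(\mathbb{R}^3)$. For $g\in C_0^\infty(\mathbb{R}^3\setminus\{0\})$ let $\chi(r)=r\int_{S^2}g(r\omega)\,d\omega\in C_0^\infty((0,\infty))$. Averaging over spheres commutes with $\Delta$ and with multiplication by $|x|^{-2m}$, so $r\int_{S^2}(T_3g)(r\omega)\,d\omega=(\tau_0\chi)(r)$. Thus
\[
\langle f,T_3g\rangle=\int_0^\infty\bar u\,\tau_0\chi\,dr=\int_0^\infty\overline{\tau_0u}\,\chi\,dr=\int_0^\infty\overline{iu}\,\chi\,dr=\langle if,g\rangle ,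
\]
and $0\ne f\in\ker(T_3^*-i)$.
\end{proof}

We now compute the action of $\tau_\ell$ on powers. Since
\[
\big(-D^2+\ell(\ell+1)r^{-2}\big)r^\beta=-(\beta+\ell)(\beta-\ell-1)\,r^{\beta-2},
\]
we apply this formula successively with $\beta=\alpha,\alpha-2,\dots,\alpha-2(m-1)$. Put
\[
\nu=\ell+\tfrac12,\qquad \alpha=m-\tfrac12+z,\qquad e_j=m-1-2j\quad(0\le j\le m-1).
\]
For $\beta=\alpha-2j$ we have $\beta+\ell=z+e_j+\nu$ and $\beta-\ell-1=z+e_j-\nu$. Hence $\tau_\ell r^\alpha=p_\ell(\alpha)r^{\alpha-2m}$ with $p_\ell(\alpha)=(-1)^m\prod_j(z+e_j+\nu)(z+e_j-\nu)+c$. The set $\{e_j\}$ is symmetric under $e\mapsto-e$, so in the second factors we may replace $e_j$ by $-e_j$. This gives the \emph{indicial polynomial} in the form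
\begin{equation}\label{eq:indicial}
p_\ell(\alpha)=\prod_{j=0}^{m-1}\big(a_j^2-z^2\big)+c,\qquad a_j=a_j(\nu)=\nu+m-1-2j .
\end{equation}
It is convenient to free the numbers $a_j^2$ from the channel. For $b\in[0,\infty)^m$ let
\[
P_b(z)=\prod_{j}(b_j-z^2),\qquad b(\nu)=\big(a_j(\nu)^2\big)_{0\le j\le m-1}.
\]
The \emph{roots} for $b$ and $c$ are the $2m$ zeros of $P_b(z)+c$, counted with multiplicity; the roots of the channel $\ell$ are those for $b=b(\ell+\frac12)$. The multiset of roots is invariant under $z\mapsto-z$ and $z\mapsto\bar z$, and it does not depend on the order of the entries of $b$.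

A \emph{half-integer} is an element of $\frac12+\mathbb{Z}$. The following observation is the reason why the radial channel is extremal in three dimensions: among all channels it has the smallest possible $b$.

\begin{lemma}\label{lem:half}
If $\nu$ is a half-integer, then the numbers $|a_j(\nu)|$ are $m$ distinct positive half-integers, so the $i$-th smallest of them is at least $i-\frac12$. For $\nu=\frac12$ they are exactly $\frac12,\frac32,\dots,m-\frac12$.
\end{lemma}

\begin{proof}
The $a_j$ are distinct half-integers. If $a_j=-a_k$ with $j\ne k$, then $a_j-a_k=2a_j$ is odd, while $a_j-a_k=2(k-j)$ is even. For $\nu=\frac12$ the $a_j$ lie between $\frac32-m$ and $m-\frac12$, so the $m$ distinct values $|a_j|$ exhaust the set $\{\frac12,\dots,m-\frac12\}$.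
\end{proof}

The link between roots and $L^2$ solutions can be guessed by counting dimensions. Near $r=0$ the term $iu$ is of lower order than $\tau_\ell u$, so the solutions of $\tau_\ell u=iu$ should behave like $r^\alpha$ with $p_\ell(\alpha)=0$. The function $r^\alpha$ is square integrable near $0$ if and only if $\operatorname{Re}\alpha>-\frac12$, that is, $\operatorname{Re}z>-m$. Near $r=\infty$ the solutions should behave like $e^{\kappa r}$ with $(-1)^m\kappa^{2m}=i$, and $m$ of these exponentials decay. The solution space has dimension $2m$, so an $L^2$ solution is forced as soon as more than $m$ roots satisfy $\operatorname{Re}z>-m$. By the symmetry $z\mapsto-z$ this happens exactly when some root lies in the open strip $|\operatorname{Re}z|<m$.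

\begin{proposition}[Root criterion]\label{prop:crit}
\begin{itemize}
\item[(i)] If all roots of the channel $\ell$ satisfy $|\operatorname{Re}z|\ge m$, then the equations $\tau_\ell u=\pm iu$ have no nontrivial $L^2$ solution.
\item[(ii)] If some root of the channel $\ell=0$ satisfies $|\operatorname{Re}z|<m$, then $\tau_0u=iu$ has a nontrivial $L^2$ solution.
\end{itemize}
\end{proposition}

The proof is given in Section~\ref{sec:criterion}; it is independent of Sections~\ref{sec:crossings}--\ref{sec:asymp}. From here on the problem concerns polynomials only.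

\section{Crossings of the line $\operatorname{Re}z=m$}\label{sec:crossings}

As $c$ varies, a root can enter or leave the strip only through its boundary. This suggests the following definition.

\begin{definition}\label{def:cross}
Let $b\in[0,\infty)^m$. A \emph{crossing} for $b$ is a pair $(c,y)$ with $c>0$, $y\ge0$ and $P_b(m+iy)=-c$.
\end{definition}

By the symmetries of the roots, for $c>0$ there is a root with $|\operatorname{Re}z|=m$ if and only if there is a crossing with this value of $c$. We recall that the multiset of zeros of a polynomial of fixed degree depends continuously on the coefficients as long as the leading coefficient does not vanish. In particular, the number of roots in an open set is locally constant in $c$ as long as no root lies on its boundary.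

\begin{lemma}\label{lem:large}
Let $b\in[0,\infty)^m$ and $c^*\ge0$, and suppose that every crossing for $b$ has $c\le c^*$. Then for every $c\ge c^*$ all roots satisfy $|\operatorname{Re}z|\ge m$.
\end{lemma}

\begin{proof}
For $c>0$ write $z=c^{1/2m}\zeta$. Then $z$ is a root if and only if $\prod_j(b_jc^{-1/m}-\zeta^2)+1=0$. As $c\to\infty$, this polynomial converges to $(-\zeta^2)^m+1$, which has no zero on the imaginary axis because it equals $\eta^{2m}+1$ at $\zeta=i\eta$. So there is $\delta>0$ such that all roots satisfy $|\operatorname{Re}z|\ge\delta c^{1/2m}$ for large $c$, and the open strip $|\operatorname{Re}z|<m$ is empty for large $c$. For $c>c^*$ no root lies on the boundary of the strip, so the number of roots in the strip is constant on $(c^*,\infty)$, hence zero. A root in the open strip at $c=c^*$ would persist for slightly larger $c$.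
\end{proof}

The core of the paper is the following comparison, proved below for $m\le2$ and in Section~\ref{sec:higher} for $m\ge3$.

\begin{proposition}\label{prop:key}
Let $m\in\mathbb{N}$ and let $\nu\ge\frac32$ be a half-integer. Then every crossing for $b(\nu)$ has $c<\gamma_m$.
\end{proposition}

\subsection{The cases $m=1$ and $m=2$}\label{sub:small}

For $z=m+iy$ we have $b_j-z^2=t_j-i\kappa$ with
\begin{equation}\label{eq:tk}
t_j=b_j+y^2-m^2,\qquad\kappa=2my .
\end{equation}

\emph{The case $m=1$.} Here $b(\nu)=(\nu^2)$. At a crossing $t_0-i\kappa$ is real, so $y=0$ and $c=1-\nu^2$. For $\nu\ge\frac32$ this is negative, so there are no crossings and Proposition~\ref{prop:key} holds trivially.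

\emph{The case $m=2$.} Let first $b=(b_0,b_1)$ be arbitrary. We have
\[
(t_0-i\kappa)(t_1-i\kappa)=t_0t_1-\kappa^2-i\kappa(t_0+t_1).
\]
If $y>0$, the imaginary part vanishes if and only if $t_0+t_1=0$, that is, $y^2=4-\frac12(b_0+b_1)$. Then $t_0=-t_1=\frac12(b_0-b_1)$ and
\begin{equation}\label{eq:m2}
c=\kappa^2-t_0t_1=16y^2+\tfrac14(b_0-b_1)^2=64-8(b_0+b_1)+\tfrac14(b_0-b_1)^2 .
\end{equation}
So there is one crossing with $y>0$ if $b_0+b_1<8$ and none otherwise. On the region $b_0+b_1<8$ we have $\partial c/\partial b_0=-8+\frac12(b_0-b_1)<0$, and the same holds for $b_1$ by symmetry. This is the main mechanism of the proof: \emph{increasing $b$ decreases the crossing value}, and by Lemma~\ref{lem:half} the radial channel has the smallest $b$.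

For $b(\nu)=((\nu+1)^2,(\nu-1)^2)$ formula \eqref{eq:m2} gives $y^2=3-\nu^2$ and $c=48-12\nu^2$. A crossing with $y=0$ has
\[
c=-\big((\nu+1)^2-4\big)\big((\nu-1)^2-4\big)=(\nu^2-1)(9-\nu^2)=16-(\nu^2-5)^2\le16 .
\]
For $\nu=\frac12$ the last expression is negative, so the only crossing is $(c,y)=(45,\sqrt{11}/2)$; Proposition~\ref{prop:radial} below identifies its value with $\gamma_2$, so $\gamma_2=45$. For $\nu\ge\frac32$ every crossing has $c\le48-27=21$ or $c\le16$. This proves Proposition~\ref{prop:key} for $m=2$.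

The crossings with $y=0$ show a limit of the mechanism. If $\nu$ is treated as a real parameter, then the only crossing has $c=12$ for $\nu^2=3$ and $c=16$ for $\nu^2=5$. So the largest crossing value is not a monotone function of $\nu$. The general proof therefore splits in two: crossings high on the line $\operatorname{Re}z=m$ are handled by monotonicity, and crossings low on the line are shown to be small by a direct estimate.

\subsection{Phase and modulus}\label{sub:phase}

In the computation above, the imaginary part determined $y$ and the real part then gave $c$. For general $m$ the same separation is achieved by taking the logarithm of $P_b$. For $y\ge0$ we write throughout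
\[
z=m+iy,\qquad w=z^2=m^2-y^2+2imy,\qquad\rho^2=|z|^2=m^2+y^2 .
\]
For $\beta\ge0$ and $y>0$ let $\varphi(\beta,y)=\arg(\beta-\bar w)=\arg(\beta+y^2-m^2+2imy)\in(0,\pi)$. For $b\in[0,\infty)^m$ define the \emph{phase} and the \emph{modulus}
\[
\Phi_b(y)=\sum_j\varphi(b_j,y)\quad(y>0),\qquad\Pi_b(y)=\prod_j|b_j-w|\quad(y\ge0),
\]
and write $\Phi_\nu=\Phi_{b(\nu)}$, $\Pi_\nu=\Pi_{b(\nu)}$. For $y>0$ we have $P_b(z)=\Pi_b(y)e^{-i\Phi_b(y)}$. Consequently:
\begin{equation}\label{eq:crosscond}
\begin{gathered}
\text{every crossing has }c=\Pi_b(y);\text{ for }y>0,\text{ the pair }(\Pi_b(y),y)\text{ is a crossing}\\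
\text{if and only if }\Phi_b(y)\in\{\pi,3\pi,5\pi,\dots\}.
\end{gathered}
\end{equation}
Let further $u_j=1/(b_j-w)$ and $U=\sum_ju_j$ whenever all $b_j\ne w$; this is the case for $y>0$ and at every crossing. For $y>0$ let $G=\sum_j\log(b_j-w)$ with the principal branch, so that $\operatorname{Re}G=\log\Pi_b$ and $\operatorname{Im}G=-\Phi_b$. Note that $u_j=(b_j-\bar w)|u_j|^2$, so $\arg u_j=\varphi(b_j,y)$.

\begin{lemma}\label{lem:facts}
Let $b\in[0,\infty)^m$ and $\beta\ge0$.
\begin{itemize}
\item[(a)] $|\beta-w|^2=\beta^2+2\beta(y^2-m^2)+\rho^4$, and $|\beta-w|\sin\varphi(\beta,y)=2my$ for $y>0$. The function $\Pi_b$ is strictly increasing on $[0,\infty)$.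
\item[(b)] $\operatorname{Re}(zU)=m\sum_j(b_j-\rho^2)|u_j|^2$ whenever $U$ is defined. For $y>0$ we have $\partial_{b_j}G=u_j$, $\partial_yG=-2izU$, and
\[
\partial_y\Phi_b=2m\sum_j(b_j-\rho^2)|u_j|^2,\qquad\partial_{b_j}\Phi_b=-2my|u_j|^2<0 .
\]
\item[(c)] Let $y>0$ and $\psi=\arg(y+im)\in(0,\frac\pi2)$. Then $\varphi(\beta,y)\le2\psi$ for all $\beta\ge0$, and $\varphi(\beta,y)\in[\psi,2\psi]$ for $0\le\beta\le\rho^2$.
\item[(d)] $\Phi_b(y)\to0$ as $y\to\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Expand $(\beta+y^2-m^2)^2+4m^2y^2$ and use $(y^2-m^2)^2+4m^2y^2=\rho^4$. The result is strictly increasing in $y\ge0$ because $\beta\ge0$. The second identity is $\operatorname{Im}(\beta-\bar w)=2my$.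

(b) Since $z\bar w=\rho^2\bar z$, we have $\operatorname{Re}\big(z(b_j-\bar w)\big)=m(b_j-\rho^2)$, which gives the first formula. The derivatives of $G$ follow from $\partial_yw=2iz$. Finally $\partial_y\Phi_b=-\operatorname{Im}(-2izU)=2\operatorname{Re}(zU)$ and $\partial_{b_j}\Phi_b=-\operatorname{Im}u_j=-2my|u_j|^2$.

(c) We have $\beta-\bar w=\beta+(y+im)^2$, so $\varphi(0,y)=2\psi$. For $\beta=\rho^2$ we get $\rho^2+(y+im)^2=2y(y+im)$, so $\varphi(\rho^2,y)=\psi$; geometrically, the diagonal of the rhombus with sides $\rho^2$ and $(y+im)^2$ bisects its angle. By (b), $\varphi(\beta,y)$ decreases in $\beta$.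

(d) By (c), $0<\Phi_b(y)\le2m\psi\to0$.
\end{proof}

\section{The radial channel}\label{sec:radial}

For $\nu=\frac12$ all $|a_j|$ are smaller than $m$. This makes the phase monotone in $y$, and it forces all roots to cross the line in the same direction.

\begin{proposition}\label{prop:radial}
Let $c^*=\frac34$ if $m=1$, and let $c^*=\Pi_{1/2}(Y_m)$ if $m\ge2$. All roots of the channel $\ell=0$ satisfy $|\operatorname{Re}z|\ge m$ if and only if $c\ge c^*$. For $m\ge2$ and $y>0$,
\begin{equation}\label{eq:radialPP}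
\Phi_{1/2}(y)=\sum_{j=1}^{2m}\arctan\frac{j-1/2}{y},\qquad\Pi_{1/2}(y)=\prod_{j=1}^{2m}\Big(y^2+\big(j-\tfrac12\big)^2\Big)^{1/2},
\end{equation}
the number $Y_m$ is the only solution of $\Phi_{1/2}(y)=\pi$, and $(c^*,Y_m)$ is a crossing for $b(\frac12)$.
\end{proposition}

\begin{proof}
For $m=1$ the roots satisfy $z^2=c+\frac14$, so $|\operatorname{Re}z|\ge1$ if and only if $c\ge\frac34$. Let $m\ge2$ and $b=b(\frac12)$. For real $a$,
\[
a^2-w=(a+z)(a-z)=\big(y-i(m+a)\big)\big(y-i(m-a)\big),
\]
because $a+z=i(y-i(m+a))$ and $a-z=-i(y-i(m-a))$. By Lemma~\ref{lem:half} the numbers $m\pm a_j$ are exactly $\frac12,\frac32,\dots,2m-\frac12$. They are positive, so each factor has argument in $(-\frac\pi2,0)$, the two arguments add up to the principal argument of $a_j^2-w$, and \eqref{eq:radialPP} follows. The function $\Phi_{1/2}$ decreases strictly from $m\pi>\pi$ to $0$ on $(0,\infty)$, so \eqref{eq:Y} has exactly one solution $Y_m$. By \eqref{eq:crosscond}, $(c^*,Y_m)$ is a crossing, and every crossing has $y=0$ or $\Phi_{1/2}(y)\ge\pi$,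 hence $y\le Y_m$ and $c\le c^*$ by Lemma~\ref{lem:facts}(a). Lemma~\ref{lem:large} shows that all roots satisfy $|\operatorname{Re}z|\ge m$ for $c\ge c^*$.

\emph{The range $0<c<c^*$.} We must exclude that the strip is empty for some smaller $c$ and is reentered later. At a crossing $(c_0,y)$ we have $P_b'(z)=P_b(z)\cdot(-2zU)=-c_0(-2zU)$, and Lemma~\ref{lem:facts}(b) gives
\[
\operatorname{Re}(-2zU)=2m\sum_j(\rho^2-b_j)|u_j|^2>0,
\]
since $b_j<m^2\le\rho^2$. So the root is simple and depends smoothly on $c$ near $c_0$. Differentiating $P_b(z(c))=-c$ gives $z'(c_0)=1/\big(c_0(-2zU)\big)$, so $\operatorname{Re}z'(c_0)>0$. By conjugation the same holds for roots $m-iy$. Thus roots cross the line $\operatorname{Re}z=m$ only from left to right. Let $N(c)$ and $\overline N(c)$ be the numbers of roots with $\operatorname{Re}z>m$ and with $\operatorname{Re}z\ge m$. For every $c>0$ and all small $\varepsilon>0$ we then have $N(c-\varepsilon)=N(c)$ and $N(c+\varepsilon)=\overline N(c)\ge N(c)$. There are only finitely many crossings, since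 $\Phi_{1/2}$ takes each odd multiple of $\pi$ at most once, and $N$ is constant between consecutive crossing values. Hence $N$ is nondecreasing on $(0,\infty)$. At $c=c^*$ the strip is empty, so $\overline N(c^*)=m$ by symmetry, and $N(c^*)<m$ because $m+iY_m$ is a root. For $0<c<c^*$ and small $\varepsilon>0$ we get $\overline N(c)=N(c+\varepsilon)\le N(c^*)<m$. By symmetry only $2\overline N(c)<2m$ roots satisfy $|\operatorname{Re}z|\ge m$, so some root lies in the strip.

\emph{The range $c\le0$.} On the imaginary axis, $P_b(i\eta)=\prod_j(b_j+\eta^2)$ takes all values in $[\prod_jb_j,\infty)$. On the segment $[0,\frac12]$, $P_b$ is real and continuous with $P_b(0)=\prod_jb_j$ and $P_b(\frac12)=0$, because $\frac14$ is an entry of $b$. So the value $-c\ge0$ is attained at some $z$ with $|\operatorname{Re}z|\le\frac12<m$.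
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
By Propositions~\ref{prop:radial} and~\ref{prop:crit} and Lemma~\ref{lem:sep}(a), the operator $\tau_0|_{C_0^\infty((0,\infty))}$ is essentially self-adjoint if and only if $c\ge c^*$. Hence $\gamma_m=c^*$, and \eqref{eq:radialPP} gives the formula.
\end{proof}

For $m=2$ we found $Y_2^2=\frac{11}4$, and the formula gives $\gamma_2=(3\cdot5\cdot9\cdot15)^{1/2}=45$, in agreement with \eqref{eq:m2}.

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:by}(b), assuming Proposition~\ref{prop:key}]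
If $c<\gamma_m$, then some root of the channel $\ell=0$ lies in the strip by Proposition~\ref{prop:radial}, and $T_3$ is not essentially self-adjoint by Proposition~\ref{prop:crit}(ii) and Lemma~\ref{lem:sep}(c). Let $c\ge\gamma_m$. All roots of all channels satisfy $|\operatorname{Re}z|\ge m$: for $\ell=0$ by Proposition~\ref{prop:radial}, and for $\ell\ge1$ by Proposition~\ref{prop:key} and Lemma~\ref{lem:large} with $c^*=\gamma_m>0$. By Proposition~\ref{prop:crit}(i) and Lemma~\ref{lem:sep}(b), $T_n$ is essentially self-adjoint for every odd $n\ge3$.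
\end{proof}

\section{Two monotone deformations}\label{sec:deform}

For $m\ge3$ there is no formula like \eqref{eq:m2} for general $b$. Instead we follow a crossing with $\Phi_b(y)=\pi$ while $b$ is deformed, and we determine the sign of the derivative of $\log\Pi_b(y)$ along the way. Since $\operatorname{Im}G$ stays constant, this derivative is computed by an elementary identity: if $A,B\in\mathbb{C}$, $\xi\in\mathbb{R}$, $\operatorname{Im}A\ne0$ and $\operatorname{Im}(A\xi+B)=0$, then $\xi=-\operatorname{Im}B/\operatorname{Im}A$ and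
\begin{equation}\label{eq:AB}
\operatorname{Re}(A\xi+B)=\frac{\operatorname{Im}A\operatorname{Re}B-\operatorname{Re}A\operatorname{Im}B}{\operatorname{Im}A}=\frac{\operatorname{Im}(A\bar B)}{\operatorname{Im}A}.
\end{equation}

\subsection{Decreasing the entries of $b$}

The first deformation moves $b$ along a segment. It requires that all entries stay below $\rho^2$. This hypothesis is used twice: it makes $\Phi_b$ decreasing in $y$, so that the crossing can be followed, and it confines all angles $\varphi(b_j,y)$ to the interval $[\psi,2\psi]$, which gives the sign.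

\begin{lemma}\label{lem:A}
Let $m\ge2$, let $b^0\ne b^1$ satisfy $0\le b^0_j\le b^1_j$ for all $j$, and let $y_1>0$ satisfy $\Phi_{b^1}(y_1)=\pi$ and $b^1_j\le m^2+y_1^2$ for all $j$. Then $\Phi_{b^0}(y)=\pi$ has a unique solution $y_0\in[y_1,\infty)$, and $\Pi_{b^1}(y_1)<\Pi_{b^0}(y_0)$. If $b^0$ is a rearrangement of $b(\frac12)$, then $\Pi_{b^1}(y_1)<\gamma_m$.
\end{lemma}

\begin{proof}
Let $b(t)=(1-t)b^0+tb^1$ for $0\le t\le1$. For $y>y_1$ all entries satisfy $b_j(t)\le m^2+y_1^2<\rho^2$, so $\partial_y\Phi_{b(t)}(y)<0$ by Lemma~\ref{lem:facts}(b). Thus $\Phi_{b(t)}$ is strictly decreasing on $[y_1,\infty)$ with limit $0$. Since $\Phi_b$ is strictly decreasing in each $b_j$, we have $\Phi_{b(t)}(y_1)>\pi$ for $t<1$. So there is a unique $y(t)\ge y_1$ with $\Phi_{b(t)}(y(t))=\pi$; moreover $y(t)>y_1$ for $t<1$ and $y(1)=y_1$. Put $y_0=y(0)$.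

By the implicit function theorem, $y$ is $C^1$ on $[0,1)$. At $t=1$ the derivative $\partial_y\Phi$ may vanish, so we check continuity directly. For $t<t'$ we have $\Phi_{b(t)}(y(t'))\ge\Phi_{b(t')}(y(t'))=\pi$, so $y(t)\ge y(t')$. The limit $y_*=\lim_{t\uparrow1}y(t)\ge y_1$ therefore exists and satisfies $\Phi_{b^1}(y_*)=\pi$, so $y_*=y_1$ by uniqueness.

Let $L(t)=\log\Pi_{b(t)}(y(t))$, which is continuous on $[0,1]$. For $t<1$, the derivative of $G$ along the path is $Ay'+B$ with $A=\partial_yG=-2izU$ and $B=\sum_jb_j'u_j$, where $b_j'=b_j^1-b_j^0\ge0$. Its imaginary part vanishes, and $\operatorname{Im}A=-\partial_y\Phi>0$. By \eqref{eq:AB},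
\[
L'=\frac{\operatorname{Im}(A\bar B)}{\operatorname{Im}A}=-\frac{2\operatorname{Re}(zU\bar B)}{\operatorname{Im}A}.
\]
Write $\varphi_j=\varphi(b_j(t),y(t))=\arg u_j$ and note $\arg z=\frac\pi2-\psi$. The number $zu_k\bar u_j$ has argument $\frac\pi2-(\psi+\varphi_j-\varphi_k)$, so
\[
\operatorname{Re}(zU\bar B)=\sum_{j,k}b_j'\,|z|\,|u_j|\,|u_k|\sin(\psi+\varphi_j-\varphi_k).
\]
By Lemma~\ref{lem:facts}(c) all $\varphi_j$ lie in $[\psi,2\psi]$, so $\psi+\varphi_j-\varphi_k\in[0,2\psi]\subset[0,\pi)$. Every term is nonnegative, and the terms with $j=k$ and $b_j'>0$ are positive. Hence $L'<0$ on $[0,1)$ and $L(1)<L(0)$. If $b^0$ is a rearrangement of $b(\frac12)$, then $y_0=Y_m$ and $\Pi_{b^0}(y_0)=\gamma_m$ by Proposition~\ref{prop:radial}.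
\end{proof}

Lemma~\ref{lem:A} also yields lower bounds for $\gamma_m$: take $b^1$ with all entries equal, so that $\Phi_{b^1}(y_1)=\pi$ becomes $\varphi=\pi/m$ and can be solved explicitly.

\begin{corollary}\label{cor:lower}
For $m\ge3$,
\begin{equation}\label{eq:Gamma}
\gamma_m>\Gamma_m^m,\qquad\Gamma_m=\frac{4m^2\cos(\pi/m)}{\sin^2(\pi/m)} .
\end{equation}
Moreover, $\gamma_4^2>6.8\cdot10^{15}$.
\end{corollary}

\begin{proof}
Take $b^0=b(\frac12)$, all $b_j^1=m^2$ and $y_1=2m\cot(\pi/m)>0$. Then $\varphi(m^2,y_1)=\arg(y_1^2+2imy_1)=\arg(y_1+2im)=\pi/m$, and Lemma~\ref{lem:facts}(a) gives $|m^2-w|=2my_1/\sin(\pi/m)=\Gamma_m$. Lemma~\ref{lem:A} gives \eqref{eq:Gamma}.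

For $m=4$ take all $b_j^1=\frac{49}4$, the largest entry of $b(\frac12)$, and $y_1=4+\sqrt{19.75}>8.44$. Then $y_1^2+\frac{49}4-16=8y_1=2my_1$, so $\varphi(\frac{49}4,y_1)=\frac\pi4$ and $|\frac{49}4-w|=8\sqrt2\,y_1$. Also $\frac{49}4<m^2+y_1^2$. Lemma~\ref{lem:A} gives $\gamma_4>(8\sqrt2\,y_1)^4$, so $\gamma_4^2>(128\cdot8.44^2)^4>9100^4>6.8\cdot10^{15}$.
\end{proof}

\subsection{Decreasing the angular momentum}

For large $\nu$ the largest entry $(\nu+m-1)^2$ of $b(\nu)$ may exceed $\rho^2$, and Lemma~\ref{lem:A} does not apply directly. We then first lower $\nu$, as a real parameter $s$, down to $m-\frac12$. In the range $s\ge m-\frac12$ all $a_j(s)$ are positive, so all entries of $b(s)$ decrease together. The sign of $\partial_y\Phi_s$ is no longer under control, but $\partial_s\Phi_s$ is negative; we therefore parametrize the level curve $\Phi_s(y)=\pi$ by $y$ instead of $s$. The number $2m-\frac32$ in the hypothesis is the largest $a_j(m-\frac12)$: it guarantees that Lemma~\ref{lem:A} can take over at the end of the path.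

\begin{lemma}\label{lem:B}
Let $m\ge3$, let $\nu>m-\frac12$ be real, and let $y_1>0$ satisfy $\Phi_\nu(y_1)=\pi$, $\Phi_\nu(y)\le\pi$ for $y\ge y_1$, and $m^2+y_1^2\ge(2m-\frac32)^2$. Then there is $y^*>y_1$ with $\Phi_{m-1/2}(y^*)=\pi$ and $\Pi_\nu(y_1)<\Pi_{m-1/2}(y^*)$.
\end{lemma}

\begin{proof}
For real $s>m-1$ all $a_j(s)\ge s-m+1$ are positive, so Lemma~\ref{lem:facts}(b) gives $\partial_s\Phi_s(y)=-4my\sum_ja_j|u_j|^2<0$. In particular $\Phi_{m-1/2}(y_1)>\Phi_\nu(y_1)=\pi$. All entries of $b(m-\frac12)$ are at most $(2m-\frac32)^2\le m^2+y_1^2$, so $\Phi_{m-1/2}$ is strictly decreasing on $[y_1,\infty)$ with limit $0$. Let $y^*>y_1$ be the point where it equals $\pi$. For $y\in[y_1,y^*]$ we have $\Phi_\nu(y)\le\pi\le\Phi_{m-1/2}(y)$, so the equation $\Phi_s(y)=\pi$ has a solution $s=s(y)\in[m-\frac12,\nu]$, and this is the only solution with $s>m-1$. We have $s(y_1)=\nu$ and $s(y^*)=m-\frac12$. By the implicit function theorem and this uniqueness, $s(y)$ is $C^1$ on $[y_1,y^*]$.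

Let $L(y)=\log\Pi_{s(y)}(y)$. The derivative of $G$ along the path is $Bs'+A$ with $A=-2izU$ and $B=\partial_sG=\sum_j2a_ju_j$, and $\operatorname{Im}B=-\partial_s\Phi_s>0$. By \eqref{eq:AB} with the roles of $A$ and $B$ exchanged,
\[
L'=\frac{\operatorname{Im}(B\bar A)}{\operatorname{Im}B}=-\frac{\operatorname{Im}(A\bar B)}{\operatorname{Im}B}=\frac{2\operatorname{Re}(zU\bar B)}{\operatorname{Im}B}.
\]
Single terms of the double sum $zU\bar B=\sum_{j,k}2a_jz\bar u_ju_k$ are no longer controlled by Lemma~\ref{lem:facts}(c), so we pair $(j,k)$ with $(k,j)$. With $b_j=a_j^2$,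
\[
\bar u_ju_k=|u_ju_k|^2(b_j-w)(b_k-\bar w)=|u_ju_k|^2\big(D_{jk}+iE_{jk}\big),
\]
where $D_{jk}=b_jb_k-(b_j+b_k)(m^2-y^2)+\rho^4$ and $E_{jk}=2my(b_j-b_k)$. Symmetrizing gives $zU\bar B=\sum_{j,k}z\,(a_j\bar u_ju_k+a_ku_j\bar u_k)$, and
\[
\operatorname{Re}\Big((m+iy)\big((a_j+a_k)D_{jk}+i(a_j-a_k)E_{jk}\big)\Big)=m(a_j+a_k)D_{jk}-y(a_j-a_k)E_{jk}.
\]
Since $b_j-b_k=(a_j-a_k)(a_j+a_k)$, we obtain
\[
\operatorname{Re}(zU\bar B)=\sum_{j,k}|u_ju_k|^2\,m(a_j+a_k)\big[D_{jk}-2y^2(a_j-a_k)^2\big].
\]
Put $\sigma=a_ja_k>0$ and $d=a_j-a_k$, so that $b_jb_k=\sigma^2$ and $b_j+b_k=d^2+2\sigma$. Then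
\[
D_{jk}-2y^2d^2=\sigma^2+2\sigma(y^2-m^2)+\rho^2(\rho^2-d^2).
\]
For $y\ge y_1$ we have $|d|\le2m-2<2m-\frac32\le\rho$. Also $y^2-m^2=\rho^2-2m^2\ge(2m-\frac32)^2-2m^2=2m(m-3)+\frac94>0$; this is where $m\ge3$ is used. So every bracket is positive, $L'>0$ on $[y_1,y^*]$, and $L(y_1)<L(y^*)$.
\end{proof}

\section{The channels $\ell\ge1$}\label{sec:higher}

We complete the proof of Proposition~\ref{prop:key}. Throughout, $\nu\ge\frac32$ is a half-integer and $b=b(\nu)$.

\subsection{The case $m\ge4$}

Suppose that a crossing for $b$ exists. We first single out the one with the largest $c$. If $\Phi_\nu(y)\ge\pi$ for some $y>0$, let $\hat y>0$ be the largest such $y$; it exists by continuity and Lemma~\ref{lem:facts}(d), and $\Phi_\nu(\hat y)=\pi$, $\Phi_\nu<\pi$ on $(\hat y,\infty)$. Otherwise let $\hat y=0$; then by \eqref{eq:crosscond} the only crossing has $y=0$. In both cases $(\hat c,\hat y)$ with $\hat c=\Pi_\nu(\hat y)$ is a crossing, and every crossing has $y\le\hat y$ and hence $c\le\hat c$ by Lemma~\ref{lem:facts}(a).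 It suffices to show $\hat c<\gamma_m$. From now on $\rho^2=m^2+\hat y^2$ and $w=(m+i\hat y)^2$.

\emph{High crossings: $\rho\ge2m-\frac32$.} Then $\hat y>0$, since $m<2m-\frac32$. Suppose first that $\nu\le m-\frac12$. Then $|a_j|\le\nu+m-1\le2m-\frac32\le\rho$ for all $j$. By Lemma~\ref{lem:half}, after sorting, $b(\nu)\ge b(\frac12)$ entrywise, and the two differ because $\nu+m-1>m-\frac12$. Lemma~\ref{lem:A} gives $\hat c<\gamma_m$. Suppose now that $\nu>m-\frac12$. Lemma~\ref{lem:B} with $y_1=\hat y$ gives $y^*>\hat y$ with $\Phi_{m-1/2}(y^*)=\pi$ and $\hat c<\Pi_{m-1/2}(y^*)$. All entries of $b(m-\frac12)$ are at most $(2m-\frac32)^2<m^2+(y^*)^2$, and after sorting they dominate those of $b(\frac12)$ and differ from them, again by Lemma~\ref{lem:half}. Lemma~\ref{lem:A} gives $\Pi_{m-1/2}(y^*)<\gamma_m$.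

\emph{Low crossings: $\rho<2m-\frac32$.} Here monotonicity is not available, but the scales are favorable. The lower bound $\Gamma_m$ for $\gamma_m^{1/m}$ grows like $4m^4/\pi^2$, while $\hat c^{1/m}$ is the geometric mean of the numbers $|b_j-w|$, and we show that these are of order $m^2$.

Some entry satisfies $b_j\le\rho^2$. Indeed, if $\hat y>0$, then $\partial_y\Phi_\nu(\hat y)\le0$ because $\Phi_\nu<\pi=\Phi_\nu(\hat y)$ to the right of $\hat y$, and the claim follows from Lemma~\ref{lem:facts}(b). If $\hat y=0$, then $\prod_j(b_j-m^2)=-\hat c<0$, so some $b_j<m^2=\rho^2$. Hence $\min_j|a_j|<2m-\frac32$, and since it is a half-integer, $\min_j|a_j|\le2m-\frac52$. We claim that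
\begin{equation}\label{eq:sorted}
\text{the $i$-th smallest $|a_j|$ is at most }\beta_i=2m-\tfrac52+2(i-1),\qquad1\le i\le m .
\end{equation}
If $\nu\ge m-\frac12$, all $a_j$ are positive, and the sorted values are $\min_ja_j+2(i-1)$. If $\nu\le m-\frac32$, all $|a_j|$ are at most $\nu+m-1\le2m-\frac52$. This proves \eqref{eq:sorted}.

Let $m\ge5$. The numbers $\beta_i$ form an arithmetic progression with difference $2$, so their mean is $3m-\frac72$ and their variance is $4\cdot\frac{m^2-1}{12}=\frac{m^2-1}3$; the mean of $\beta_i^2$ is the square of the mean plus the variance. From $|b_j-w|\le b_j+\rho^2$ and the inequality of arithmetic and geometric means,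
\begin{equation}\label{eq:amgm}
\hat c^{1/m}\le\big(3m-\tfrac72\big)^2+\tfrac{m^2-1}3+\big(2m-\tfrac32\big)^2=\tfrac{40}3m^2-27m+\tfrac{85}6 .
\end{equation}
For $m=5$ the right side is $212.5=8.5\,m^2$, while $\cos\frac\pi5=\frac{1+\sqrt5}4$ and $\sin^2\frac\pi5=\frac{5-\sqrt5}8$ give $\Gamma_5=m^2\cdot\frac{8(1+\sqrt5)}{5-\sqrt5}>9.3\,m^2$. For $m\ge6$ the right side is less than $\frac{40}3m^2$, while $\Gamma_m/m^2=4\cos\theta/\sin^2\theta$ with $\theta=\pi/m$ increases with $m$ and equals $8\sqrt3>13.8>\frac{40}3$ at $m=6$. So $\hat c<\Gamma_m^m<\gamma_m$ by \eqref{eq:Gamma}.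

Let $m=4$. The right side of \eqref{eq:amgm} is $119.5$, which exceeds $\Gamma_4=64\sqrt2$, so we use the exact formula for $|b_j-w|^2$. Since $\rho^2<6.5^2=42.25$ and $\hat y^2-m^2=\rho^2-32<10.25$, Lemma~\ref{lem:facts}(a) gives
\[
|\beta-w|^2\le\beta^2+20.5\,\beta+1785.0625\qquad(\beta\ge0),
\]
and the right side is increasing in $\beta$. By \eqref{eq:sorted} the sorted $|a_j|$ are at most $5.5$, $7.5$, $9.5$, $11.5$, so the sorted $b_j$ are at most $30.25$, $56.25$, $90.25$, $132.25$, and the four values $|b_j-w|^2$ are at most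
\[
3320.25,\qquad6102.25,\qquad11780.25,\qquad21986.25 .
\]
The product of the first two is less than $2.03\cdot10^7$, and that of the last two is less than $2.6\cdot10^8$. So $\hat c^2<5.3\cdot10^{15}<\gamma_4^2$ by Corollary~\ref{cor:lower}. The general bound \eqref{eq:Gamma} would give only $\gamma_4^2>\Gamma_4^8=2^{52}$, and $2^{52}<4.6\cdot10^{15}$; this is why the sharper bound for $m=4$ is needed.

\subsection{The case $m=3$}

For $m=3$ all crossings can be computed. Let $\nu>0$ be arbitrary for the moment. Here $b(\nu)=((\nu+2)^2,\nu^2,(\nu-2)^2)$. With $q=y^2-9+\nu^2$, the numbers $t_j$ in \eqref{eq:tk} are $q+4+4\nu$, $q$, $q+4-4\nu$, and $\kappa=6y$. Let $\epsilon_1,\epsilon_2,\epsilon_3$ be their elementary symmetric polynomials. Then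
\[
\prod_j(t_j-i\kappa)=\epsilon_3-\kappa^2\epsilon_1-i\kappa(\epsilon_2-\kappa^2).
\]

Consider a crossing with $y>0$. The imaginary part gives $\epsilon_2=\kappa^2=36y^2=36(q+9-\nu^2)$. On the other hand $\epsilon_2=(q+4)^2-16\nu^2+q(2q+8)=3q^2+16q+16-16\nu^2$. Equating the two expressions and using $y^2=q+9-\nu^2$, we get
\begin{equation}\label{eq:m3a}
20\nu^2=308+20q-3q^2,\qquad20y^2=3q^2-128 .
\end{equation}
The real part gives $c=\kappa^2\epsilon_1-\epsilon_3=\epsilon_1\epsilon_2-\epsilon_3$. Evaluating $\prod_j(x-t_j)=x^3-\epsilon_1x^2+\epsilon_2x-\epsilon_3$ at $x=\epsilon_1$ shows that $\epsilon_1\epsilon_2-\epsilon_3=\prod_{i<j}(t_i+t_j)$. So $c=(2q+8)\big((2q+4)^2-16\nu^2\big)$, and by \eqref{eq:m3a}, $(2q+4)^2-16\nu^2=\frac{32}5(q^2-36)$. Therefore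
\begin{equation}\label{eq:m3b}
c=\tfrac{64}5(q+4)(q^2-36).
\end{equation}
Since $y>0$, we have $q^2>\frac{128}3>36$; since $c>0$, then $q>-4$. Together these give $q>\sqrt{128/3}>6.5$. On $q>6.5$ the function $308+20q-3q^2$ is strictly decreasing and the right side of \eqref{eq:m3b} is strictly increasing. So a larger $\nu$ means a smaller $q$ and a smaller $c$. For $\nu=\frac12$ the crossing $(\gamma_3,Y_3)$ has $3q^2-20q-303=0$ and $q>6.5$, that is, $q=q_0=(10+\sqrt{1009})/3>13.9$, and
\[
\gamma_3=\tfrac{64}5(q_0+4)(q_0^2-36)>12.8\cdot17.9\cdot157.21>36000 .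
\]
For $\nu\ge\frac32$ we have $q<q_0$, hence $c<\gamma_3$.

Consider finally a crossing with $y=0$ and a half-integer $\nu\ge\frac32$. Then $c=-\prod_j(b_j-9)>0$ forces the smallest entry $(\nu-2)^2$ to be less than $9$, so $\nu\le\frac92$. For $\frac32\le\nu\le\frac92$ we have $|(\nu+2)^2-9|\le33.25$, $|\nu^2-9|\le11.25$ and $|(\nu-2)^2-9|\le9$. Hence $c\le33.25\cdot11.25\cdot9<3400<\gamma_3$.

Together with Section~\ref{sub:small}, this proves Proposition~\ref{prop:key} for all $m$, and with it Theorem~\ref{thm:main} and Theorem~\ref{thm:by}(b). \qed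

\begin{remark}\label{rem:odd}
That $\nu$ is a half-integer was used to compare the sorted vectors $b(\nu)$ and $b(\frac12)$, and to improve $\min_j|a_j|<2m-\frac32$ to $\min_j|a_j|\le2m-\frac52$. For integer $\nu$ the comparison can fail: for $m=2$ and $\nu=1$ the values $|a_j|$ are $0$ and $2$, while for $\nu=\frac12$ they are $\frac12$ and $\frac32$. In $\mathbb{R}^n$ one has $\nu=k+\frac{n-2}2$, which is a half-integer exactly when $n$ is odd.
\end{remark}

\subsection{The gap between the radial channel and the others}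

\begin{proof}[Proof of Theorem~\ref{thm:by}(a)]
Proposition~\ref{prop:key} gives a strict inequality for each crossing, so it suffices to show that the channels $\ell\ge1$ have only finitely many crossings altogether. For $m=1$ there are none. Let $m\ge2$.

Fix $\ell$. At a crossing, $y$ is a zero of the real polynomial $y\mapsto\operatorname{Im}P_b(m+iy)$. Since $b_j-(m+iy)^2=b_j+(y-im)^2$, we have $P_b(m+iy)=(y-im)^{2m}+O(y^{2m-2})$, so the coefficient of $y^{2m-1}$ in the imaginary part is $-2m^2\ne0$. Hence each channel has finitely many crossings.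

Now let $\ell$ be so large that $\min_ja_j>m/\sin(\pi/m)\ge m$. For $y>0$ the real part $y^2+b_j-m^2$ of $b_j-\bar w$ is positive and at least $2y\sqrt{b_j-m^2}$, so $\varphi_j=\varphi(b_j,y)\in(0,\frac\pi2)$ and $\tan\varphi_j\le m/\sqrt{b_j-m^2}$. This means $\sin\varphi_j\le m/a_j<\sin(\pi/m)$, so $\varphi_j<\pi/m$ and $\Phi_\nu(y)<\pi$. A crossing with $y=0$ is excluded because $\prod_j(b_j-m^2)>0$. So this channel has no crossing.

Let $\gamma'$ be the largest value of $c$ among all crossings with $\ell\ge1$, and $\gamma'=0$ if there are none. Then $0\le\gamma'<\gamma_m$, and Lemma~\ref{lem:large} with $c^*=\gamma'$ and Proposition~\ref{prop:crit}(i) give the first claim. For $c<\gamma_m$ the equation $\tau_0u=iu$ has a nontrivial $L^2$ solution by Propositions~\ref{prop:radial} and~\ref{prop:crit}(ii).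
\end{proof}

\section{Asymptotics of $\gamma_m$}\label{sec:asymp}

\begin{proof}[Proof of Theorem~\ref{thm:asymp}]
Let $x_j=j-\frac12$ for $1\le j\le2m$, $h=1/Y_m$, and $S_k=\sum_jx_j^k\le(2m)^{k+1}$.

\emph{Power sums.} Integrating $(x_j+s)^k$ over $|s|\le\frac12$ gives $x_j$, $x_j^2+\frac1{12}$, $x_j^3+\frac14x_j$, $x_j^4+\frac12x_j^2+\frac1{80}$, $x_j^5+\frac56x_j^3+\frac1{16}x_j$ for $k=1,\dots,5$. The intervals $[x_j-\frac12,x_j+\frac12]$ tile $[0,2m]$, so the sums of these expressions equal $(2m)^{k+1}/(k+1)$. Hence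
\begin{gather*}
S_1=2m^2,\qquad S_2=\tfrac83m^3-\tfrac16m,\qquad S_3=4m^4-\tfrac12m^2,\\
S_4=\tfrac{32}5m^5+O(m^3),\qquad S_5=\tfrac{32}3m^6+O(m^4).
\end{gather*}

\emph{A priori bound.} To expand the arctangents we need $hx_j$ to be small. Let $m\ge5$. By concavity, $\arctan t\ge\frac\pi4t$ for $0\le t\le1$. If $Y_m<2m$, then $\pi\ge\sum_j\arctan\frac{x_j}{2m}\ge\frac\pi4\cdot\frac{S_1}{2m}=\frac{\pi m}4>\pi$, a contradiction. So $Y_m\ge2m$, all $hx_j$ are less than $1$, and $\pi\ge\frac\pi4hS_1$ gives $h\le2/m^2$. Hence $h^kS_k=O(m^{1-k})$ for each fixed $k$.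

\emph{Solving \eqref{eq:Y}.} For $t\ge0$ we have $|\arctan t-t+\frac{t^3}3-\frac{t^5}5|\le\frac{t^7}7$, so
\[
\pi=hS_1-\tfrac13h^3S_3+\tfrac15h^5S_5+O(m^{-6}).
\]
Write $h=\frac{\pi}{2m^2}(1+\delta)$. Then $hS_1=\pi(1+\delta)$, so $\delta=O(m^{-2})$ by the a priori bound. Further,
\[
\tfrac13h^3S_3=\pi^3\Big(\frac1{6m^2}-\frac1{48m^4}\Big)(1+\delta)^3,\qquad\tfrac15h^5S_5=\frac{\pi^5}{15m^4}+O(m^{-6}).
\]
Thus $\delta=\pi^2\big(\frac1{6m^2}-\frac1{48m^4}\big)(1+\delta)^3-\frac{\pi^4}{15m^4}+O(m^{-6})$. This gives first $\delta=\frac{\pi^2}{6m^2}+O(m^{-4})$, then $(1+\delta)^3=1+\frac{\pi^2}{2m^2}+O(m^{-4})$, and, using $\frac1{12}-\frac1{15}=\frac1{60}$,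
\[
\delta=\frac{\pi^2}{6m^2}+\frac1{m^4}\Big(\frac{\pi^4}{60}-\frac{\pi^2}{48}\Big)+O(m^{-6}).
\]

\emph{The value of $\gamma_m$.} By Theorem~\ref{thm:formula} and $|\log(1+s)-s+\frac{s^2}2|\le\frac{s^3}3$ for $s\ge0$,
\[
\log\gamma_m=-2m\log h+\tfrac12\sum_j\log(1+h^2x_j^2)=-2m\log h+\tfrac12h^2S_2-\tfrac14h^4S_4+O(m^{-5}).
\]
The three terms are
\begin{align*}
-2m\log h&=2m\log\frac{2m^2}\pi-2m\delta+m\delta^2+O(m^{-5})\\
&=2m\log\frac{2m^2}\pi-\frac{\pi^2}{3m}+\frac1{m^3}\Big(-\frac{\pi^4}{30}+\frac{\pi^2}{24}+\frac{\pi^4}{36}\Big)+O(m^{-5}),\\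
\tfrac12h^2S_2&=\Big(\frac{\pi^2}{3m}-\frac{\pi^2}{48m^3}\Big)(1+\delta)^2=\frac{\pi^2}{3m}+\frac1{m^3}\Big(\frac{\pi^4}9-\frac{\pi^2}{48}\Big)+O(m^{-5}),\\
\tfrac14h^4S_4&=\frac{\pi^4}{10m^3}+O(m^{-5}).
\end{align*}
The two errors of the heuristic in Section~\ref{sec:intro}, namely $Y_m<2m^2/\pi$ and $\gamma_m>Y_m^{2m}$, contribute $\mp\frac{\pi^2}{3m}$ and cancel at this order. The coefficient of $m^{-3}$ is
\[
\pi^2\Big(\frac1{24}-\frac1{48}\Big)+\pi^4\,\frac{-6+5+20-18}{180}=\frac{\pi^2}{48}+\frac{\pi^4}{180}. \qedhere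
\]
\end{proof}

\section{Proof of the root criterion}\label{sec:criterion}

We prove Proposition~\ref{prop:crit}. The substitution $r=e^{-t}$ turns $r^{2m}\tau_\ell$ into an operator with constant coefficients, and the spectral term becomes an exponentially small perturbation as $t\to\infty$. We need two tools for such operators. The first excludes cancellation between exponentials with the same real part; it is needed because roots on the lines $|\operatorname{Re}z|=m$ are allowed in (i).

\begin{lemma}\label{lem:exp}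
Let $E(t)=\sum_\mu Q_\mu(t)e^{\mu t}$ be a finite sum with distinct $\mu\in\mathbb{C}$ and nonzero polynomials $Q_\mu$. If $E\in L^2((0,\infty))$, then $\operatorname{Re}\mu<0$ for all $\mu$ in the sum.
\end{lemma}

\begin{proof}
Let $M=\max\operatorname{Re}\mu$ and suppose $M\ge0$. Let $d$ be the largest degree of $Q_\mu$ among the $\mu$ with $\operatorname{Re}\mu=M$. Then $t^{-d}e^{-Mt}E(t)=\sum_kc_ke^{i\omega_kt}+o(1)$ as $t\to\infty$, with distinct real $\omega_k$ and not all $c_k$ zero. The mean over $[R,2R]$ of the squared modulus of the right side tends to $\sum_k|c_k|^2>0$ as $R\to\infty$, because the mean of $e^{i(\omega_k-\omega_l)t}$ tends to $0$ for $k\ne l$. Since $t^de^{Mt}\ge1$ for $t\ge1$, we get $\int_R^{2R}|E|^2\,dt\ge\frac R2\sum_k|c_k|^2$ for large $R$, which contradicts $E\in L^2$.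
\end{proof}

The second tool is a fundamental solution adapted to a prescribed rate of decay. Let $q$ be a polynomial of degree $2m$ with leading coefficient $q_0$ and with no zero on the line $\operatorname{Re}\zeta=-\sigma$, where $\sigma\in\mathbb{R}$. The \emph{Green kernel of $q$ for $\sigma$} is the function $k$ defined for $t>0$ as the sum of the residues of $e^{\zeta t}/q(\zeta)$ at the zeros of $q$ with $\operatorname{Re}\zeta<-\sigma$, and for $t<0$ as minus the sum of the residues at the zeros with $\operatorname{Re}\zeta>-\sigma$. The residue at a zero $\zeta_0$ is $e^{\zeta_0t}$ times a polynomial in $t$. In particular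
\begin{equation}\label{eq:kbound}
|k(t)|\le Ce^{-\sigma t-\varepsilon|t|}
\end{equation}
for every $\varepsilon>0$ smaller than the distance from the zeros of $q$ to the line, with $C$ depending on $\varepsilon$.

\begin{lemma}\label{lem:green}
Let $f$ be continuous on $[t_0,\infty)$ with $e^{\sigma t}f$ bounded or square integrable, and let $F(t)=\int_{t_0}^\infty k(t-s)f(s)\,ds$. Then $F\in C^{2m}((t_0,\infty))$, $q(d/dt)F=f$, and $F^{(j)}(t)=\int_{t_0}^\infty k^{(j)}(t-s)f(s)\,ds$ for $j\le2m-1$.
\end{lemma}

\begin{proof}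
For $t\ne0$, $k^{(j)}(t)$ is the corresponding sum of residues of $\zeta^je^{\zeta t}/q(\zeta)$, so $q(d/dt)k$ is a sum of residues of the entire function $e^{\zeta t}$ and vanishes. The jump $k^{(j)}(0+)-k^{(j)}(0-)$ is the sum of all residues of $\zeta^j/q(\zeta)$. Integration over a large circle shows that it is $0$ for $j\le2m-2$ and $1/q_0$ for $j=2m-1$. Split $F$ into the integrals over $s<t$ and $s>t$. In each, $k(t-s)$ is a finite linear combination of products $t^ae^{\zeta t}\cdot s^be^{-\zeta s}$; in the second, $\operatorname{Re}\zeta>-\sigma$, so $s^be^{-\zeta s}f(s)$ is integrable at infinity. Thus both integrals can be differentiated by the product rule. Each differentiation of $\int k^{(j)}(t-s)f(s)\,ds$ produces the boundary term $\big(k^{(j)}(0+)-k^{(j)}(0-)\big)f(t)$. It vanishes for $j\le2m-2$ and equals $f(t)/q_0$ for $j=2m-1$.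
\end{proof}

\subsection*{The logarithmic variable}
The expression $r^{2m}\tau_\ell$ is a linear combination of the operators $r^jD^j=\theta(\theta-1)\cdots(\theta-j+1)$, where $\theta=rD$. So it is a polynomial in $\theta$, and its action on powers shows $r^{2m}\tau_\ell=p_\ell(\theta)$. With $v(t)=u(e^{-t})$ we have $\theta=-d/dt$, and $\tau_\ell u=\lambda u$ becomes
\begin{equation}\label{eq:log}
q(d/dt)\,v=\lambda e^{-2mt}v,\qquad q(\zeta)=p_\ell(-\zeta).
\end{equation}
The zeros of $q$ are the numbers $-\alpha$ with $p_\ell(\alpha)=0$. The solutions of $q(d/dt)h=0$, called \emph{homogeneous solutions}, have the basis $t^ae^{-\alpha t}$, where $p_\ell(\alpha)=0$ and $a$ is less than the multiplicity of $\alpha$. Finally, $u$ is square integrable near $r=0$ if and only if $e^{-t/2}v$ is square integrable near $t=\infty$.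

\subsection*{Proof of (i)}
Let $u$ be an $L^2$ solution of $\tau_\ell u=\lambda u$ with $\lambda=\pm i$. We want to integrate by parts in $\langle u,\tau_\ell u\rangle$, and the difficulty is to show that the boundary terms vanish.

\emph{Behavior at $0$.} By hypothesis every zero $\alpha=m-\frac12+z$ of $p_\ell$ has $\operatorname{Re}\alpha\ge2m-\frac12$ or $\operatorname{Re}\alpha\le-\frac12$. The gap of length $2m$ between the two groups matches the gain $e^{-2mt}$ on the right side of \eqref{eq:log}, and this upgrades square integrability to strong decay. Let $k$ be the Green kernel of $q$ for $\sigma=m-\frac12$, and put $\mu=2m-\frac12$. For some $C,K\ge0$ and all $j\le2m-1$,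
\[
|k^{(j)}(t)|\le C(1+t)^Ke^{-\mu t}\quad(t>0),\qquad|k^{(j)}(t)|\le C(1+|t|)^Ke^{-|t|/2}\quad(t<0).
\]
Let $g=\lambda e^{-t/2}v\in L^2((0,\infty))$ and $f=\lambda e^{-2mt}v=e^{-\mu t}g$. Since $e^{\sigma t}f=e^{-mt}g$ is square integrable, Lemma~\ref{lem:green} applies to $F(t)=\int_0^\infty k(t-s)f(s)\,ds$. In the integral for $F^{(j)}(t)$, the part $s<t$ is at most $C(1+t)^Ke^{-\mu t}\int_0^t|g|\,ds$, and the part $s>t$ is at most $Ce^{-\mu t}\int_t^\infty(1+s-t)^Ke^{-(s-t)/2}|g(s)|\,ds$. By the Cauchy--Schwarz inequality, the first integral is at most $t^{1/2}\|g\|$ and the second is bounded. Hence $F^{(j)}(t)=O\big((1+t)^{K+1}e^{-\mu t}\big)$ for $j\le2m-1$. The function $h=v-F$ is a homogeneous solution with $e^{-t/2}h\in L^2((0,\infty))$. By Lemma~\ref{lem:exp}, only exponents with $-\frac12-\operatorname{Re}\alpha<0$ occur in $h$, and these have $\operatorname{Re}\alpha\ge\mu$. (An exponent with $\operatorname{Re}\alpha=-\frac12$ is excluded here; this is why the threshold $c=\gamma_m$ belongs to the essentially self-adjoint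 range.) So $v^{(j)}(t)=O\big((1+t)^{K'}e^{-\mu t}\big)$ for some $K'$. Since $r^ju^{(j)}$ is a linear combination of $v,v',\dots,v^{(j)}$,
\begin{equation}\label{eq:near0}
u^{(j)}(r)=O\big(r^{2m-1/2-j}(1+|\log r|)^{K'}\big)\qquad(r\downarrow0,\ j\le2m-1).
\end{equation}

\emph{Behavior at $\infty$.} Write $\tau_\ell=(-1)^mD^{2m}+\sum_{a=1}^{2m}c_ar^{-a}D^{2m-a}$. We recall the interpolation inequality: for $\varepsilon>0$ there is $C_\varepsilon$ such that $\|u^{(j)}\|_{L^2(I)}\le\varepsilon\|u^{(2m)}\|_{L^2(I)}+C_\varepsilon\|u\|_{L^2(I)}$ for $0\le j<2m$ and every interval $I$ of length $1$; the constant does not depend on $I$, by translation. For $I\subset[1,\infty)$ the equation gives $\|u^{(2m)}\|_{L^2(I)}\le\|u\|_{L^2(I)}+\sum_a|c_a|\,\|u^{(2m-a)}\|_{L^2(I)}$. Choosing $\varepsilon$ with $\varepsilon\sum_a|c_a|\le\frac12$, we get $\|u^{(2m)}\|_{L^2(I)}\le C\|u\|_{L^2(I)}$ with $C$ independent of $I$, and then the same bound for the lower derivatives. Summing the squares over $I=[i,i+1]$ shows $u\in H^{2m}((1,\infty))$. A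 function in $H^1((1,\infty))$ tends to $0$ at infinity, so $u^{(j)}(r)\to0$ as $r\to\infty$ for $j\le2m-1$.

\emph{Integration by parts.} Let $\Lambda=-D^2+\ell(\ell+1)r^{-2}$. For smooth $\phi,\chi$ we have $\phi\,\Lambda\chi-\chi\,\Lambda\phi=(\phi'\chi-\phi\chi')'$. Applying this with $\phi=\Lambda^i\bar u$ and $\chi=\Lambda^{m-1-i}u$ and summing over $0\le i\le m-1$, the left sides telescope to $\bar u\,\Lambda^mu-u\,\Lambda^m\bar u=\bar u\,\tau_\ell u-u\,\overline{\tau_\ell u}=2\lambda|u|^2$. Since $\Lambda^iu$ is a linear combination of terms $r^{-a}u^{(j)}$ with $a+j=2i$, we obtain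
\[
2\lambda\int_\varepsilon^R|u|^2\,dr=W(R)-W(\varepsilon),
\]
where $W$ is a linear combination of terms $r^{-a}u^{(j)}\overline{u^{(k)}}$ with $a+j+k=2m-1$. Then $W(R)\to0$ as $R\to\infty$, and by \eqref{eq:near0} $W(\varepsilon)=O\big(\varepsilon^{2m}(1+|\log\varepsilon|)^{2K'}\big)\to0$, because $-a+(2m-\frac12-j)+(2m-\frac12-k)=2m$. Hence $\|u\|=0$. \qed

\subsection*{Proof of (ii)}
We make the dimension count of Section~\ref{sec:channels} rigorous by solving an integral equation at each end.

\emph{At $0$: at least $m+1$ solutions.} The numbers of roots with $\operatorname{Re}z\le-m$ and with $\operatorname{Re}z\ge m$ are equal, and their sum is less than $2m$, so each is at most $m-1$. Hence $n_0\ge m+1$ zeros of $p_0$ satisfy $\operatorname{Re}\alpha>-\frac12$. Choose $\sigma>-\frac12$ smaller than the real parts of these $n_0$ zeros; all other zeros have $\operatorname{Re}\alpha\le-\frac12<\sigma$. Let $k$ be the Green kernel of $q$ for this $\sigma$, and let $X$ be the Banach space of continuous functions $f$ on $[t_0,\infty)$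 with norm $\sup e^{\sigma t}|f(t)|<\infty$. By \eqref{eq:kbound}, the operator $K_0f(t)=\int_{t_0}^\infty k(t-s)f(s)\,ds$ maps $X$ to $X$ with norm at most $C\int_{\mathbb{R}}e^{-\varepsilon|s|}\,ds=2C/\varepsilon$, independently of $t_0$. Fix $t_0$ with $2Ce^{-2mt_0}/\varepsilon<1$. Then $f\mapsto K_0(ie^{-2mt}f)$ has norm less than $1$ on $X$. The homogeneous solutions $t^ae^{-\alpha t}$ with $\operatorname{Re}\alpha>-\frac12$ have $\operatorname{Re}\alpha>\sigma$ and span an $n_0$-dimensional subspace of $X$. For each $h$ in this subspace, the equation $v=h+K_0(ie^{-2mt}v)$ has a unique solution $v\in X$. The map $h\mapsto v$ is linear, and it is injective since $v=0$ forces $h=0$. By Lemma~\ref{lem:green}, $v$ solves \eqref{eq:log} with $\lambda=i$ on $(t_0,\infty)$. Since $\sigma>-\frac12$, the function $e^{-t/2}v$ is square integrable on $(t_0,\infty)$. The corresponding functions $u$ extend uniquely to solutions on $(0,\infty)$. So the solutions of $\tau_0u=iu$ that are square integrable near $0$ form a space of dimension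 at least $m+1$.

\emph{At $\infty$: at least $m$ solutions.} The equation reads $q_\infty(D)u=-cr^{-2m}u$ with $q_\infty(\kappa)=(-1)^m\kappa^{2m}-i$. The zeros of $q_\infty$ are simple and symmetric under $\kappa\mapsto-\kappa$, and none is imaginary because $q_\infty(i\eta)=\eta^{2m}-i\ne0$ for real $\eta$. So exactly $m$ zeros have $\operatorname{Re}\kappa<0$, and all zeros satisfy $|\operatorname{Re}\kappa|\ge2\delta$ for some $\delta>0$. The Green kernel $k_\infty$ of $q_\infty$ for $\sigma=0$ satisfies $|k_\infty(x)|\le Ce^{-2\delta|x|}$, since the zeros are simple. Let $X_\infty$ be the space of continuous functions on $[r_0,\infty)$ with norm $\sup e^{\delta r}|f(r)|<\infty$. From $e^{-2\delta|r-s|}e^{-\delta s}\le e^{-\delta r}e^{-\delta|r-s|}$ we see that $K_\infty f(r)=\int_{r_0}^\infty k_\infty(r-s)f(s)\,ds$ has norm at most $2C/\delta$ on $X_\infty$, independently of $r_0$. Fix $r_0>0$ with $2C|c|r_0^{-2m}/\delta<1$. For each $h$ in the $m$-dimensional span of the functions $e^{\kappa r}$ with $q_\infty(\kappa)=0$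 and $\operatorname{Re}\kappa<0$, the equation $u=h-K_\infty(cr^{-2m}u)$ has a unique solution $u\in X_\infty$, the map $h\mapsto u$ is linear and injective, and $u$ solves $\tau_0u=iu$ on $(r_0,\infty)$ by Lemma~\ref{lem:green}. So the solutions that are square integrable near $\infty$ form a space of dimension at least $m$.

\emph{Conclusion.} Both spaces lie in the $2m$-dimensional space of all solutions of $\tau_0u=iu$ on $(0,\infty)$, and $(m+1)+m>2m$. So they have a common nonzero element. It is continuous on $(0,\infty)$ and square integrable near both ends, hence an $L^2$ solution. \qed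

\begin{thebibliography}{9}

\bibitem{GH}
Fritz Gesztesy and Markus Hunziker,
\emph{Essential self-adjointness of strongly singular homogeneous polyharmonic operators},
arXiv:2403.07160 (2024).

\end{thebibliography}
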